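\title{Steenrod squares and the representability of simplicial complexes with small missing faces}

\begin{abstract}
The representability of a simplicial complex is the least $k$ for which it is the nerve of a family of compact convex sets in $\mathbb{R}^k$. We consider the statement that a complex on $n$ vertices whose missing faces have at most $d+1$ vertices has representability at most $\lfloor dn/(d+1)\rfloor$, and that the value $dn/(d+1)$ is attained exactly when the missing faces are $n/(d+1)$ pairwise disjoint sets of size $d+1$. We show that the characterization of equality fails for every $d\ge 2$, and that the inequality fails, by an amount linear in $n$, for every $d\ge 3$ with $d\ne 4$. The basic counterexamples are the $6$-vertex real projective plane and the $9$-vertex complex projective plane. The proof combines an upper bound that comes from a partition of the vertex set with a lower bound that comes from the inverse of the total Steenrod square.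
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{nerve} of a family $\mathcal{F}=\{F_v : v\in V\}$ of sets is the simplicial complex
\[
N(\mathcal{F})=\Bigl\{\sigma\subset V:\ \bigcap_{v\in\sigma}F_v\neq\emptyset\Bigr\},
\]
which records the intersection pattern of the family. A simplicial complex $X$ is \emph{$k$-representable} if it is isomorphic to the nerve of a family of compact convex sets in $\mathbb{R}^k$, and its \emph{representability} $\operatorname{rep}(X)$ is the least such $k$. Throughout, complexes have a finite nonempty vertex set $V$, and $\{v\}$ is a face for every $v\in V$. A \emph{facet} is a maximal face. The complexes with $\operatorname{rep}(X)=0$ are the simplices, that is, the complexes in which $V$ is a face.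

A \emph{missing face} of $X$ is a set $\tau\subset V$ with $\tau\notin X$ and $\sigma\in X$ for all $\sigma\subsetneq\tau$. A set is a face if and only if it contains no missing face, so $X$ is determined by $V$ and its missing faces. Let $h(X)$ be the largest dimension $|\tau|-1$ of a missing face $\tau$; thus $h(X)\le d$ means that every missing face has at most $d+1$ vertices. By Helly's theorem, convex sets in $\mathbb{R}^k$ have a common point as soon as every $k+1$ of them do. Hence a $k$-representable complex has no missing face with more than $k+1$ vertices: large missing faces force large representability. In the other direction one asks how large $\operatorname{rep}(X)$ can be when $X$ has $n$ vertices and only small missing faces.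

When the missing faces $\tau_1,\dots,\tau_\nu$ are pairwise disjoint, the answer is explicit: $\operatorname{rep}(X)=\sum_j(|\tau_j|-1)$ (Proposition~\ref{prop:disjoint}). A missing face with at most $d+1$ vertices has $|\tau_j|-1\le\frac{d}{d+1}|\tau_j|$, with equality only for $|\tau_j|=d+1$. So within this class $\operatorname{rep}(X)\le\frac{dn}{d+1}$, with equality exactly when the missing faces have size $d+1$ and cover $V$. It is natural to guess that overlapping missing faces always do strictly worse than this extremal configuration. This is the following problem, posed in~\cite{Lew}.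

\medskip
\noindent\textbf{Problem.} Let $d\ge1$, and let $X$ be a simplicial complex with $n$ vertices and $h(X)\le d$. Prove or disprove:
\begin{itemize}
\item[(I)] $\operatorname{rep}(X)\le\bigl\lfloor\frac{dn}{d+1}\bigr\rfloor$;
\item[(E)] $\operatorname{rep}(X)=\frac{dn}{d+1}$ if and only if the missing faces of $X$ are $\frac{n}{d+1}$ pairwise disjoint sets of size $d+1$.
\end{itemize}
\medskip

For $d=1$ the complexes in question are the clique complexes of graphs $G$, and both statements are known: the representability is at most $\lfloor n/2\rfloor$, and it equals $n/2$ if and only if $G$ is the complete $\frac n2$-partite graph with all sides of size $2$. The ``if'' half of (E) holds for all $d$, as we have just seen. We show that for every $d\ge2$ at least one of the two statements is false. Here $A*B=\{\sigma\cup\sigma':\sigma\in A,\ \sigma'\in B\}$ is the join of complexes $A,B$ on disjoint vertex sets, and $X^{*t}$ is the join of $t$ copies of $X$.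

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item For every $d\ge2$ there is a complex $X$, on $n$ vertices say, with $h(X)\le d$ and $\operatorname{rep}(X)=\frac{dn}{d+1}$ whose missing faces are not pairwise disjoint.
\item For every $d\ge3$ with $d\ne4$ there is a complex $X_0$ on $n_0$ vertices with $h(X_0)\le d$ and
\[
\operatorname{rep}(X_0)=n_0-2=\Bigl\lfloor\frac{dn_0}{d+1}\Bigr\rfloor+1 .
\]
Here $n_0=2d+3$ for $d\neq5$, and $n_0=15$ for $d=5$.
\item For $X_0$ as in (2) and every $t\ge1$, the join $X_0^{*t}$ has $n=tn_0$ vertices, $h(X_0^{*t})\le d$, and
\[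
\operatorname{rep}(X_0^{*t})=t(n_0-2)=\frac{n_0-2}{n_0}\,n,\qquad\text{where}\quad \frac{n_0-2}{n_0}>\frac{d}{d+1}.
\]
\end{enumerate}
\end{theorem}

Thus the ``only if'' half of (E) fails for every $d\ge2$, and (I) fails for every $d\ge3$ with $d\ne4$, by an amount linear in $n$. For $d=3$, for instance, the constant $\frac34$ in (I) cannot be replaced by any number below $\frac79$. We do not decide whether (I) holds for $d=2$ or $d=4$.

The representability of the counterexamples is computed from two general bounds. The upper bound is combinatorial.

\begin{theorem}\label{thm:upper}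
Let $X$ be a complex on $V$, $|V|=n$, that is not a simplex. Let $V=D_1\sqcup\dots\sqcup D_c$ be a partition into nonempty blocks such that every missing face of $X$ meets at most one of those blocks $D_j$ that are faces of $X$. Then $\operatorname{rep}(X)\le n-c$.
\end{theorem}

\begin{corollary}\label{cor:upper}
Let $X$ be a complex on $V$, $|V|=n$.
\begin{enumerate}
\item[(a)] If $X$ has $\nu\ge1$ pairwise disjoint missing faces, then $\operatorname{rep}(X)\le n-\nu$. If these faces do not cover $V$, then $\operatorname{rep}(X)\le n-\nu-1$. In particular, $\operatorname{rep}(X)\le n-2$ if $X$ has a missing face $\tau\ne V$.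
\item[(b)] Let $h(X)\le d$. Inequality (I) holds if $n\le 2(d+1)$, and it holds if $X$ has at least $n/(d+1)$ pairwise disjoint missing faces.
\end{enumerate}
\end{corollary}

By (b), the number $2d+3$ in Theorem~\ref{thm:main}(2) is the smallest number of vertices at which (I) can fail.

The lower bound is topological. All homology and cohomology groups have coefficients in $\mathbb{F}_2$. Let $T=1+T^1+T^2+\cdots$, with $T^i\colon H^p\to H^{p+i}$, be the inverse of the total Steenrod square $Sq=1+Sq^1+Sq^2+\cdots$; these operations are recalled in Section~\ref{sec:lower}.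

\begin{theorem}\label{thm:lower}
Let $X$ be connected and $k$-representable. If $T^i\neq0$ on $H^p(X)$ for some $p,i\ge1$, then $k\ge p+2i+1$.
\end{theorem}

The two bounds are combined as follows. We have
\begin{equation}\label{eq:floor}
\Bigl\lfloor\frac{dn}{d+1}\Bigr\rfloor=n-\Bigl\lceil\frac{n}{d+1}\Bigr\rceil ,
\end{equation}
which equals $n-2=\frac{dn}{d+1}$ for $n=2d+2$ and is at most $n-3$ for $n\ge 2d+3$. So we look for complexes that reach the ceiling $n-2$ of Corollary~\ref{cor:upper}(a) although their missing faces are small: at most $n/2$ vertices to contradict (E), fewer than $n/2$ to contradict (I). Suppose that a closed $2i$-manifold carries a class $x\in H^i$ with $T^ix=x^2\ne0$ and has a triangulation with $3i+3$ vertices. Theorem~\ref{thm:lower} gives $\operatorname{rep}\ge 3i+1$, which is the ceiling. For $i=1,2,4$ such triangulations exist, with $6$, $9$, $15$ vertices, and their missing faces have $3$, $4$, $6$ vertices (Section~\ref{sec:planes}). To reach the other values of $d$ we use an operation that adds a vertex and suspends the complex, so that $n$ and $p+2i+1$ grow together (Section~\ref{sec:blowup}). Section~\ref{sec:counter}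 controls the sizes of the missing faces after this operation and proves Theorem~\ref{thm:main}.

\section{Joins, nerves and spheres}\label{sec:basic}

In topological statements we identify a complex with its geometric realization. For a finite set $\tau$ let $\partial\tau$ be the complex of all proper subsets of $\tau$; it is a sphere of dimension $|\tau|-2$, and we write $\partial\Delta^d$ for it when $|\tau|=d+1$. The realization of $A*B$ is the topological join, so a join of spheres of dimensions $e$ and $e'$ is a sphere of dimension $e+e'+1$. A set is a nonface of $A*B$ if and only if it contains a nonface of $A$ or of $B$, so the missing faces of $A*B$ are those of $A$ together with those of $B$.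

\begin{lemma}\label{lem:join}
$\operatorname{rep}(A*B)\le\operatorname{rep}(A)+\operatorname{rep}(B)$.
\end{lemma}

\begin{proof}
Let $\{F_v\}$ in $\mathbb{R}^k$ represent $A$ and let $\{G_w\}$ in $\mathbb{R}^l$ represent $B$. Choose compact convex sets $P\supset\bigcup_vF_v$ and $Q\supset\bigcup_wG_w$, and consider the sets $F_v\times Q$ and $P\times G_w$ in $\mathbb{R}^{k+l}$. The sets indexed by $\sigma\cup\sigma'$ intersect in $\bigl(P\cap\bigcap_{v\in\sigma}F_v\bigr)\times\bigl(Q\cap\bigcap_{w\in\sigma'}G_w\bigr)$, which is nonempty if and only if $\sigma\in A$ and $\sigma'\in B$.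
\end{proof}

Lower bounds rest on two textbook facts. The \emph{nerve theorem}: if a finite complex is covered by finitely many subcomplexes, and every nonempty intersection of members of the cover is contractible, then the complex is homotopy equivalent to the nerve of the cover. \emph{Alexander duality}: for a compact polyhedron $Y$ with $\emptyset\ne Y\subsetneq S^k$ we have $\tilde H^m(Y)\cong\tilde H_{k-m-1}(S^k\setminus Y)$ for all $m$. Since $S^k\setminus Y$ is nonempty, the right side vanishes in negative degrees, and so
\begin{equation}\label{eq:alex}
\tilde H^m(Y)=0\quad\text{for all } m\ge k .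
\end{equation}

\begin{lemma}\label{lem:nerve}
If $X$ is $k$-representable, then $X$ is homotopy equivalent to a compact polyhedron $Y\subset\mathbb{R}^k$. Consequently $\tilde H^m(X)=0$ for $m\ge k$.
\end{lemma}

\begin{proof}
Let $\{F_v\}$ represent $X$. For every nonempty face $\alpha$ pick $q_\alpha\in\bigcap_{v\in\alpha}F_v$, and put $F'_v=\operatorname{conv}\{q_\alpha:\alpha\ni v\}$. Since $F_v'\subset F_v$, no new intersections arise; since $q_\alpha\in F'_v$ for all $v\in\alpha$, none is lost. So the polytopes $F'_v$ have nerve $X$. They are subcomplexes of a suitable triangulation of $Y=\bigcup_vF'_v$, and their nonempty intersections are convex. The nerve theorem gives $Y\simeq X$. The last claim is \eqref{eq:alex} for $Y\subset\mathbb{R}^k\subsetneq S^k$.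
\end{proof}

\begin{proposition}\label{prop:disjoint}
If the missing faces $\tau_1,\dots,\tau_\nu$ of $X$ are pairwise disjoint, then $\operatorname{rep}(X)=\sum_{j}(|\tau_j|-1)$.
\end{proposition}

\begin{proof}
If $\nu=0$, both sides vanish. Let $\nu\ge1$, $K=\sum_j(|\tau_j|-1)$ and $S=\partial\tau_1*\dots*\partial\tau_\nu$. Comparing missing faces shows that $X$ is $S$ or the join of $S$ with the simplex on the remaining vertices. The facets of a geometric $e$-simplex in $\mathbb{R}^e$ represent $\partial\Delta^e$: a set of facets intersects in the face spanned by the vertices that are not opposite to any of them, and this face is empty only if all facets are taken. So $\operatorname{rep}(X)\le K$ by Lemma~\ref{lem:join}. Conversely, discarding the sets of the remaining vertices from a representation of $X$ gives a representation of $S$, which is a sphere of dimension $K-1$. Lemma~\ref{lem:nerve} gives $\operatorname{rep}(X)\ge\operatorname{rep}(S)\ge K$.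
\end{proof}

\section{An upper bound from a partition of the vertices}\label{sec:upper}

Every complex is $n$-representable: assign to each facet $\sigma$ the indicator vector $x\in\mathbb{R}^V$ of $V\setminus\sigma$, and let $F_v$ be the convex hull of the vectors of the facets that contain $v$. Then $x_v=0$ on $F_v$, while $\sum_{v\in\tau}x_v\ge1$ on all these sets if $\tau$ is a nonface. Theorem~\ref{thm:upper} saves one dimension per block. Call a block $D$ a \emph{face block} if $D\in X$ and a \emph{nonface block} otherwise. On a nonface block the indicator vector never vanishes, so it can be normalized to have sum $1$. On a face block it vanishes for the facets containing $D$, normalization is impossible, and we divide out the constant vectors instead.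

Precisely, for a facet $\sigma$ define $x(\sigma)\in\mathbb{R}^V$ by $x_v(\sigma)=0$ for $v\in\sigma$, and for $v\notin\sigma$ in the block $D$ by
\[
x_v(\sigma)=\begin{cases}1/|D\setminus\sigma| & \text{if $D$ is a nonface block},\\ 1&\text{if $D$ is a face block}.\end{cases}
\]
Let $A_D=\{x\in\mathbb{R}^D:\sum_{v\in D}x_v=1\}$ for a nonface block and $A_D=\mathbb{R}^D/\mathbb{R}(1,\dots,1)$ for a face block. In both cases $\dim A_D=|D|-1$, so $A=\prod_DA_D$ is an affine space of dimension $n-c$. Let $z_\sigma\in A$ be the point given by $x(\sigma)$, and put
\[
F_v=\operatorname{conv}\{z_\sigma:\ \sigma\text{ a facet},\ v\in\sigma\}.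
\]
The coordinate $x_v$ is an affine function on $A$ if $v$ lies in a nonface block. On a face block only the differences $x_w-x_u$ survive, and the difficulty is to separate the sets $F_v$ using differences alone.

\begin{example}\label{ex:four}
Let $X$ have facets $13$, $14$, $234$; its missing faces are $12$ and $134$. Take the nonface block $12$ and the face block $34$, with coordinates $(x_1,\,x_4-x_3)$ on the plane $A$. Then $z_{13}=(0,1)$, $z_{14}=(0,-1)$, $z_{234}=(1,0)$. The sets $F_1,F_3,F_4$ are the three sides of the triangle with these corners, and $F_2$ is the corner $z_{234}$. The missing face $134$ meets the face block in $34$. The set $F_1$ lies on the line $x_1=0$. On this line $F_3$ has only the point $z_{13}$, where $x_4-x_3>0$, and $F_4$ has only the point $z_{14}$, where $x_3-x_4>0$. These two inequalities add up to $0>0$, so no point satisfies both.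
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
We show that the nerve of $\{F_v\}$ is $X$. A face $\alpha$ lies in a facet $\sigma$, and $z_\sigma\in\bigcap_{v\in\alpha}F_v$. Every nonface contains a missing face, so it remains to show that $\bigcap_{v\in\tau}F_v=\emptyset$ for a missing face $\tau$. Suppose that $y$ is a point of this intersection. Let $B$ be the set of vertices of $\tau$ in nonface blocks, and let $\eta=\tau\setminus B$. By hypothesis, $\eta$ is empty or lies in a single face block.

The affine function $s=\sum_{b\in B}x_b$ vanishes at $y$, because $x_b=0$ on $F_b$. Moreover $s(z_\sigma)\ge0$, with equality if and only if $B\subset\sigma$. Hence, whenever $y$ is written as a convex combination of points $z_\sigma$ with positive coefficients, every facet $\sigma$ that occurs contains $B$. If $\eta=\emptyset$, this gives a facet that contains $\tau=B$, a contradiction.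

Let $\eta\neq\emptyset$. For $u\in\eta$ put
\[
g_u=\frac1{|\eta|}\sum_{w\in\eta}(x_w-x_u).
\]
This is an affine function on $A$ because $\eta$ lies in one face block, and $\sum_{u\in\eta}g_u=0$. Fix $u\in\eta$. Since $y\in F_u$, we can write $y$ as a convex combination with positive coefficients of points $z_\sigma$ with $u\in\sigma$. Each such $\sigma$ contains $B$ and does not contain $\tau$, so $\eta\not\subset\sigma$ and $g_u(z_\sigma)=|\eta\setminus\sigma|/|\eta|>0$. Therefore $g_u(y)>0$ for every $u\in\eta$, which contradicts $\sum_ug_u=0$.
\end{proof}

The hypothesis on the face blocks cannot be dropped: for the partition into single vertices the conclusion would read $\operatorname{rep}(X)\le0$.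

\begin{proof}[Proof of Corollary~\ref{cor:upper}]
(a) The hypothesis of Theorem~\ref{thm:upper} holds for any partition with at most one face block. Take the $\nu$ missing faces as blocks. If they cover $V$, we get the bound $n-\nu$. Otherwise the set of uncovered vertices is one more block, the only one that can be a face, and we get $n-\nu-1$.

(b) For a simplex there is nothing to prove, so let $\tau$ be a missing face. By \eqref{eq:floor}, the bound in (I) is $n-1$ for $n\le d+1$, which follows from (a) with $\nu=1$. For $d+1<n\le 2(d+1)$ the bound is $n-2$, and $\tau\ne V$ because $|\tau|\le d+1<n$; again (a) applies. Finally, an integer $\nu\ge n/(d+1)$ is at least $\lceil n/(d+1)\rceil$.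
\end{proof}

\section{A lower bound from Steenrod squares}\label{sec:lower}

To contradict (I) in the way described in the introduction we need the lower bound $n-2$ for a complex whose missing faces have fewer than $n/2$ vertices. The cohomology groups of the complex cannot provide it.

\begin{remark}\label{rem:groups}
Let $X$ be a non-simplex all of whose missing faces have fewer than $n/2$ vertices. Then $\tilde H^m(X)=0$ for $m\ge n-3$, so Lemma~\ref{lem:nerve} gives at best $\operatorname{rep}(X)\ge n-3$. Indeed, view $X$ inside the sphere $\partial V\cong S^{n-2}$. Its complement is the union, over the missing faces $\tau$, of the sets $U_\tau$ of points whose barycentric coordinates on $\tau$ are all positive. Each $U_\tau$ is star-shaped about the barycenter of $\tau$, and $U_\tau\cap U_{\tau'}\ne\emptyset$ because $\tau\cup\tau'\neq V$. So the complement is nonempty and connected, and Alexander duality gives the claim.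
\end{remark}

\subsection*{The operations $Sq$ and $T$}
For a pair $(Y,Y')$ of finite complexes, the Steenrod squares are homomorphisms $Sq^j\colon H^m(Y,Y')\to H^{m+j}(Y,Y')$, $j\ge0$, natural for maps of pairs, with the following properties.
\begin{itemize}
\item[(S1)] $Sq^0u=u$; $Sq^ju=u^2$ if $j=\deg u$; $Sq^ju=0$ if $j>\deg u$.
\item[(S2)] (Cartan formula) $Sq(uv)=Sq(u)\,Sq(v)$ for $Sq=\sum_jSq^j$. This holds for relative cup products and for cross products.
\item[(S3)] $Sq^j$ commutes with the suspension isomorphism $\tilde H^m(Y)\cong\tilde H^{m+1}(\Sigma Y)$.
\end{itemize}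
Since $Sq-1$ raises degrees and the cohomology vanishes in high degrees, $Sq-1$ is nilpotent and $Sq$ has an inverse $T=\sum_iT^i$. The upper index is the degree of the component, not a power. Comparing degrees in $Sq\,T=1$ gives $T^0=1$ and $T^i=\sum_{j=1}^iSq^jT^{i-j}$; for example $T^1=Sq^1$. So $T^i$ is a sum of compositions of squares, and therefore it is natural and commutes with suspension. It is also multiplicative: $Sq(Tu\cdot Tv)=uv$ by (S2), hence $T(uv)=Tu\cdot Tv$.

\subsection*{A neighborhood in the sphere}
The polyhedron $Y$ of Lemma~\ref{lem:nerve} has no duality of its own. We thicken it to a manifold with boundary, which has Lefschetz duality, and record two consequences of the fact that this manifold lies in a sphere.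

\begin{lemma}\label{lem:nbhd}
Let $X$ be connected and $k$-representable, $k\ge1$. There is a compact connected $k$-manifold $W\simeq X$ with $\partial W\ne\emptyset$ such that:
\begin{enumerate}
\item[(a)] $H^k(W,\partial W)=\mathbb{F}_2$, and for every $0\ne a'\in H^m(W)$ there is $b\in H^{k-m}(W,\partial W)$ with $a'b\neq0$;
\item[(b)] $Sq^j\colon H^{k-j}(W,\partial W)\to H^k(W,\partial W)$ is zero for all $j>0$;
\item[(c)] $u^2=0$ for all $u\in H^m(W,\partial W)$ with $m<k$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Y\subset\mathbb{R}^k\subset S^k$ be as in Lemma~\ref{lem:nerve}, and let $W\subset\mathbb{R}^k$ be a regular neighborhood of $Y$: a compact piecewise linear $k$-manifold that contains $Y$ in its interior and deformation retracts to $Y$. It is connected because $X$ is, and $\partial W\ne\emptyset$ because $W$ is a compact subset of $\mathbb{R}^k$. Part (a) is Lefschetz duality over $\mathbb{F}_2$ for the connected manifold $W$. Also $H^0(W,\partial W)=0$, since $W$ is connected and $\partial W\neq\emptyset$.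

Let $C$ be the closure of $S^k\setminus W$. It is a compact polyhedron with $C\cap W=\partial W$ and $\emptyset\ne C\ne S^k$. Excision gives $H^*(W,\partial W)\cong H^*(S^k,C)$. Let
\[
\iota\colon H^*(W,\partial W)\cong H^*(S^k,C)\to H^*(S^k)
\]
be the composite; it commutes with the squares by naturality. In degree $k$ the map $\iota$ is onto, because the next term $H^k(C)$ of the exact sequence of $(S^k,C)$ vanishes by \eqref{eq:alex}. Both groups are $\mathbb{F}_2$, so $\iota$ is an isomorphism in degree $k$.

(b) Let $u\in H^{k-j}(W,\partial W)$. If $j\ge k$, then $u=0$. If $0<j<k$, then $\iota(u)\in H^{k-j}(S^k)=0$, so $\iota(Sq^ju)=Sq^j\iota(u)=0$ and $Sq^ju=0$.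

(c) For $m=0$ we have $u=0$. Let $0<m<k$ and let $\bar u$ be the image of $u$ in $H^m(W)$. The inclusion $(W,\emptyset)\to(S^k,C)$ factors both through $(W,\partial W)$ and through $(S^k,\emptyset)$, so $\bar u$ is the restriction to $W$ of $\iota(u)\in H^m(S^k)=0$. Hence $u^2=\bar u\,u=0$.
\end{proof}

\begin{example}\label{ex:rp2}
Let $X$ be a triangulation of $\mathbb{RP}^2$ and $0\ne x\in H^1(X)$, so that $x^2\ne0$. Lemma~\ref{lem:nerve} gives $\operatorname{rep}(X)\ge3$. Suppose that $X$ is $3$-representable and take $W$ as in Lemma~\ref{lem:nbhd}. By (a) there is $b\in H^1(W,\partial W)$ with $x^2b\ne0$. By (b), the Cartan formula and (S1),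
\[
0=Sq^1(xb)=Sq^1(x)\,b+x\,Sq^1(b)=x^2b+xb^2 ,
\]
and $b^2=0$ by (c). So $x^2b=0$, a contradiction, and $\operatorname{rep}(X)\ge4$.
\end{example}

In the example, the vanishing of $Sq^1(xb)$ moves the operation from $x$ to the dual class $b$, whose degree is too small to support it. For $i>1$ the expansion $Sq^i(ab)=\sum_jSq^j(a)\,Sq^{i-j}(b)$ has mixed terms. They disappear if we start from $T(a)$ instead of $a$, and this is why the theorem is stated for $T$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Since $H^{p+i}(X)\ne0$, Lemma~\ref{lem:nerve} gives $k>p+i$. Take $W$ as in Lemma~\ref{lem:nbhd} and $a\in H^p(W)$ with $T^ia\ne0$. By (a) there is $b\in H^{k-p-i}(W,\partial W)$ with $T^i(a)\,b\ne0$. The Cartan formula gives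
\[
Sq\bigl(T(a)\,b\bigr)=Sq(T(a))\,Sq(b)=a\,Sq(b).
\]
Compare the components of degree $k$. On the left, the component is $\sum_{j=0}^{i}Sq^j\bigl(T^{i-j}(a)\,b\bigr)$, and by (b) only the term $j=0$ survives. On the right, the component is $a\,Sq^i(b)$. Hence
\[
a\,Sq^i(b)=T^i(a)\,b\neq0 ,
\]
so $Sq^ib\ne0$, and (S1) gives $\deg b\ge i$. If $\deg b=i$, then $Sq^ib=b^2=0$ by (c), which applies because $i<k$. Therefore $k-p-i=\deg b\ge i+1$.
\end{proof}

Property (c) contributes the final $+1$, and it is needed: without it the argument yields only $k\ge p+2i$, which for $\mathbb{RP}^2$ is the bound of Lemma~\ref{lem:nerve}. Connectedness enters only through Lemma~\ref{lem:nbhd}. For $i=0$ the inequality $k\ge p+1$ is Lemma~\ref{lem:nerve}.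

The quantity $p+2i+1$ is additive under joins, which matches Lemma~\ref{lem:join}.

\begin{lemma}\label{lem:joinT}
Let $p,p',i,i'\ge0$. If $T^i\ne0$ on $\tilde H^p(A)$ and $T^{i'}\ne0$ on $\tilde H^{p'}(B)$, then $T^{i+i'}\neq0$ on $\tilde H^{p+p'+1}(A*B)$.
\end{lemma}

\begin{proof}
We have $A*B\simeq\Sigma(A\wedge B)$, and the cross product gives the K\"unneth isomorphism $\tilde H^*(A)\otimes\tilde H^*(B)\cong\tilde H^*(A\wedge B)$. Choose $a$, $a'$ with $T^ia\ne0$, $T^{i'}a'\ne0$. By multiplicativity,
\[
T^{i+i'}(a\otimes a')=\sum_{j+j'=i+i'}T^ja\otimes T^{j'}a' .
\]
The summands lie in different bidegrees, and the summand $T^ia\otimes T^{i'}a'$ is nonzero. So $T^{i+i'}\ne0$ on $\tilde H^{p+p'}(A\wedge B)$, and $T$ commutes with suspension.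
\end{proof}

\section{Blow-ups}\label{sec:blowup}

Passing from $\partial\Delta^d$ to $\partial\Delta^{d+1}$ adds one vertex to the missing face and suspends the sphere. The same can be done for any complex. For $\mu\colon V\to\mathbb{Z}_{\ge1}$, the \emph{blow-up} $X^\mu$ has the vertices $(v,j)$ with $1\le j\le\mu_v$, called the copies of $v$, and
\[
S\in X^\mu\iff\{v:\ \text{all copies of $v$ lie in $S$}\}\in X .
\]
For $\tau\subset V$ let $\tau^\mu$ be the set of all copies of vertices of $\tau$, so $|\tau^\mu|=\sum_{v\in\tau}\mu_v$. A set $S$ is a nonface of $X^\mu$ if and only if $S\supset\tau^\mu$ for some missing face $\tau$ of $X$. No such $\tau^\mu$ contains another one, so the missing faces of $X^\mu$ are exactly the sets $\tau^\mu$ with $\tau$ a missing face of $X$.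

\begin{lemma}\label{lem:blowup}
$X^\mu\simeq\Sigma^sX$, where $s=\sum_v(\mu_v-1)$.
\end{lemma}

\begin{proof}
\emph{Doubling} a vertex $w$ of a complex $Z$ means taking the blow-up $Z'$ with multiplicity $2$ at $w$ and $1$ elsewhere. We call the two copies $w$ and $w'$; every missing face that contains $w$ acquires $w'$. Doubling a copy of $v$ in $X^\mu$ produces the missing faces of the blow-up in which $\mu_v$ is increased by $1$. So $X^\mu$ arises from $X$ by $s$ doublings, and it suffices to show $Z'\simeq\Sigma Z$.

Let $\sigma$ be a set of vertices of $Z$. From the definition,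
\[
\sigma\in Z'\iff\sigma\setminus\{w\}\in Z,\qquad\qquad \sigma\cup\{w'\}\in Z'\iff\sigma\in Z ;
\]
for the second equivalence, the set of vertices with all copies in $\sigma\cup\{w'\}$ is $\sigma$, whether or not $w\in\sigma$. Let $K$ be the subcomplex of faces of $Z'$ that do not contain $w'$. By the first equivalence, $K$ is a cone with apex $w$, and $Z\subset K$. By the second, $Z'$ is the union of $K$ and the cone $w'*Z$, and $K\cap(w'*Z)=Z$. Collapsing the contractible subcomplex $K$ is a homotopy equivalence, so $Z'\simeq Z'/K=(w'*Z)/Z=\Sigma Z$.
\end{proof}

\section{Three projective planes with few vertices}\label{sec:planes}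

We use three complexes $Z_1,Z_2,Z_4$. Each $Z_i$ has the following properties:
\begin{itemize}
\item[(P1)] $Z_i$ is a triangulation of a closed connected $2i$-manifold with $3i+3$ vertices;
\item[(P2)] $H^m(Z_i)=\mathbb{F}_2$ for $m=0,i,2i$, and $H^m(Z_i)=0$ otherwise;
\item[(P3)] $Z_i$ has exactly $2^{3i+2}$ faces, counting the empty face.
\end{itemize}
We write $f=(f_0,f_1,\dots)$, where $f_j$ is the number of faces with $j+1$ vertices.

\medskip
\noindent\emph{The complex $Z_1=\mathbb{RP}^2_6$} has the facets
\[
123,\ 134,\ 145,\ 156,\ 126,\ 235,\ 346,\ 245,\ 356,\ 246 .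
\]
The links of the vertices $1,\dots,6$ are the pentagons with cyclic vertex orders $23456$, $13546$, $12564$, $13625$, $14236$, $15342$. So $Z_1$ is a closed surface in which every pair of vertices is an edge, $f=(6,15,10)$, and the Euler characteristic is $1$. Hence the surface is $\mathbb{RP}^2$, and $1+6+15+10=2^5$.

\medskip
\noindent\emph{The complex $Z_2=\mathbb{CP}^2_9$} is the $9$-vertex triangulation of $\mathbb{CP}^2$ of \cite{KB,KL}, in which all triples of vertices are faces. Thus $f_0=9$, $f_1=36$, $f_2=84$. The Euler characteristic is $3$, which gives $f_3-f_4=54$, and every tetrahedron lies in two facets, which gives $2f_3=5f_4$. So $f=(9,36,84,90,36)$, and $1+9+36+84+90+36=2^8$.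

\medskip
\noindent\emph{The complex $Z_4=\mathbb{HP}^2_{15}$} is a $15$-vertex triangulated $8$-manifold like the quaternionic projective plane from \cite{BK}. Of its topology we use only (P1) and (P2). It has
\[
f=(15,105,455,1365,3003,4515,4230,2205,490),
\]
and these numbers add up to $16383=2^{14}-1$.

\medskip
Let $x$ be the generator of $H^i(Z_i)$. By Poincar\'e duality the cup product $H^i\times H^i\to H^{2i}$ is nondegenerate, so $x^2\neq0$. By (P2) and (S1), $Sq(x)=x+x^2$ and $Sq(x^2)=x^2$. Thus $Sq(x+x^2)=x$, that is,
\begin{equation}\label{eq:Tx}
T^ix=x^2\ne0 .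
\end{equation}
The missing faces can be determined without a list of facets. The relation $x^2\neq0$ forbids two complementary faces, and (P3) says that there are as many faces as this restriction allows.

\begin{lemma}\label{lem:compl}
Let $Z=Z_i$ have vertex set $V$. For every $\sigma\subset V$ exactly one of $\sigma$ and $V\setminus\sigma$ is a face. The missing faces of $Z$ are the complements of the facets; they have $i+2$ vertices each, and any two of them intersect.
\end{lemma}

\begin{proof}
Suppose that $\sigma$ and $\sigma'=V\setminus\sigma$ are both faces. Since $Z$ is not a simplex, both are nonempty. Let $U$ and $U'$ be the open sets of points of $Z$ that have a positive barycentric coordinate at some vertex of $\sigma$, respectively $\sigma'$. Then $U\cup U'=Z$. For $y\in U$ let $\rho(y)$ be obtained by setting the coordinates on $\sigma'$ to zero and rescaling the others to have sum $1$. The segment from $y$ to $\rho(y)$ stays in $U$ and in the face of $Z$ that carries $y$, so $U$ deformation retracts to the simplex $\sigma$. In the same way $U'$ deformation retracts to the simplex $\sigma'$. Since $U$ and $U'$ are contractible,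 $x$ lifts to $H^i(Z,U)$ and to $H^i(Z,U')$. The product of the lifts lies in $H^{2i}(Z,U\cup U')=0$ and maps to $x^2$, a contradiction. So each of the $2^{3i+2}$ complementary pairs contains at most one face, and by (P3) each contains exactly one.

It follows that $\tau\mapsto V\setminus\tau$ is an inclusion-reversing bijection from the nonfaces to the faces. It takes minimal nonfaces to maximal faces. By (P1) all facets have $2i+1$ vertices, and $(3i+3)-(2i+1)=i+2$. If two missing faces $\tau,\tau'$ were disjoint, then $\tau'$ would lie in the face $V\setminus\tau$.
\end{proof}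

So $\mathbb{RP}^2_6$ has $10$ missing faces of size $3$, $\mathbb{CP}^2_9$ has $36$ of size $4$, and $\mathbb{HP}^2_{15}$ has $490$ of size $6$.

\begin{proposition}\label{prop:n-2}
Let $i\in\{1,2,4\}$ and let $X=Z_i^\mu$ be any blow-up of $Z_i$, with $n$ vertices. Then $X$ is connected, $T^i\neq0$ on $H^p(X)$ for $p=n-2i-3\ge1$, and $\operatorname{rep}(X)=n-2$. The missing faces of $X$ are not pairwise disjoint.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:blowup}, $X\simeq\Sigma^sZ_i$ with $s=n-3i-3\ge0$, so $X$ is connected. By \eqref{eq:Tx} and since $T$ commutes with suspension, $T^i\ne0$ in degree $i+s=p$. Theorem~\ref{thm:lower} gives $\operatorname{rep}(X)\ge p+2i+1=n-2$. A missing face $\tau^\mu$ of $X$ is not the whole vertex set, so Corollary~\ref{cor:upper}(a) gives $\operatorname{rep}(X)\le n-2$. Finally $\tau^\mu$ and $\tau'^\mu$ intersect whenever $\tau$ and $\tau'$ do.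
\end{proof}

One finer property of $\mathbb{CP}^2_9$ will be needed.

\begin{lemma}\label{lem:triple}
Some triple of vertices of $\mathbb{CP}^2_9$ is contained in no missing face.
\end{lemma}

\begin{proof}
We use the description of $\mathbb{CP}^2_9$ in \cite{BD}. The vertices are the nine points of the affine plane over $\mathbb{F}_3$, whose twelve lines have three points each and fall into four parallel classes. Fix a parallel class $\Pi=\{\ell_0,\ell_1,\ell_2\}$, with indices modulo $3$. The facets are the unions of two intersecting lines not in $\Pi$, and the sets $\ell_j\cup(\ell_{j+1}\setminus\{y\})$ with $y\in\ell_{j+1}$. Let $L\notin\Pi$ be a line and $v\notin L$ a point. Of the four lines through $v$, one is in $\Pi$ and one is parallel to $L$. Either of the other two, say $L'$, meets $L$, so $L\cup\{v\}$ lies in the facet $L\cup L'$. Thus every $4$-set that contains $L$ is a face, while all missing faces are $4$-sets.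
\end{proof}

\section{The counterexamples}\label{sec:counter}

Two counterexamples need no blow-up. For $d=2$, the complex $\mathbb{RP}^2_6$ has $h=2$ and $\operatorname{rep}=4=\frac{2\cdot6}{3}$, but it has ten missing faces rather than two disjoint triples, so (E) fails. For $d=3$, the complex $\mathbb{CP}^2_9$ has $h=3$ and $\operatorname{rep}=7>6=\lfloor\frac{27}{4}\rfloor$, so (I) fails.

For larger $d$ we blow up $\mathbb{CP}^2_9$. By Proposition~\ref{prop:n-2} the representability is $n-2$ for all multiplicities, so the only task is to keep the missing faces small. With equal multiplicities they contain $\frac49$ of the vertices, which is less than half. When $9\nmid n$, the extra copies must be placed so that no missing face collects too many of them, and for small $n$ there is no room to spare.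

\begin{lemma}\label{lem:family}
\begin{enumerate}
\item[(a)] For every even $n\ge10$ there is a blow-up of $\mathbb{CP}^2_9$ with $n$ vertices whose missing faces have at most $n/2$ vertices.
\item[(b)] For $n=9$ and every odd $n\ge17$ there is a blow-up of $\mathbb{CP}^2_9$ with $n$ vertices whose missing faces have at most $(n-1)/2$ vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $n=9q+r$ with $q\ge1$ and $0\le r\le8$. Choose a set $R$ of $r$ vertices, and take multiplicity $q+1$ on $R$ and $q$ elsewhere. The missing face $\tau^\mu$ has $4q+|\tau\cap R|$ vertices. For $r=3$ let $R$ be the triple of Lemma~\ref{lem:triple}, so that $|\tau\cap R|\le2$. For $r=4$ and $r=5$ let $R$ be a face; it does not contain the missing $4$-set $\tau$, so $|\tau\cap R|\le3$. For the other $r$ take any $R$ and use $|\tau\cap R|\le\min(r,4)$. Thus $|\tau\cap R|\le\beta_r$, where $\beta_r$ and $\delta_r=2\beta_r-r$ are as follows.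
\begin{center}
\begin{tabular}{c|ccccccccc}
$r$ & 0&1&2&3&4&5&6&7&8\\ \hline
$\beta_r$ & 0&1&2&2&3&3&4&4&4\\
$\delta_r$ & 0&1&2&1&2&1&2&1&0
\end{tabular}
\end{center}
Since $2(4q+\beta_r)=n-q+\delta_r$, the bound in (a) holds if $\delta_r\le q$, and the bound in (b) holds if $\delta_r\le q-1$.

(a) For $q\ge2$ we have $\delta_r\le2\le q$. For $q=1$ and $n$ even, $r$ is odd and $\delta_r=1$.

(b) For $q\ge3$ we have $\delta_r\le2\le q-1$. For $q=2$ and $n$ odd, $r$ is odd and $\delta_r=1$. For $q=1$ we need $\delta_r=0$, which holds for $r=0$ and $r=8$, that is, for $n=9$ and $n=17$.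
\end{proof}

Lemma~\ref{lem:triple} matters only for $n=12$ and $n=21$: an arbitrary triple $R$ gives $\delta_3\le 3$, which suffices for the even $n$ with $q\ge3$ and the odd $n$ with $q\ge4$, and these are all the remaining cases with $r=3$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) For $d=2$ take $\mathbb{RP}^2_6$. For $d\ge4$ let $n=2d+2\ge10$ and let $X$ be the blow-up of Lemma~\ref{lem:family}(a). Its missing faces have at most $n/2=d+1$ vertices. By Proposition~\ref{prop:n-2} they are not pairwise disjoint, and $\operatorname{rep}(X)=n-2=2d=\frac{dn}{d+1}$.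

For $d=3$ this would require $n=8$, fewer vertices than $\mathbb{CP}^2_9$ has, and we use a join instead. Let $X=\mathbb{CP}^2_9*\partial\Delta^2$, with $n=12$. Its missing faces are the $36$ missing $4$-sets of $\mathbb{CP}^2_9$ and the vertex set of $\partial\Delta^2$. So $h(X)=3$, and the missing faces are not pairwise disjoint because the $4$-sets intersect each other. Lemma~\ref{lem:join} and Propositions~\ref{prop:n-2} and~\ref{prop:disjoint} give $\operatorname{rep}(X)\le7+2=9$. Lemma~\ref{lem:joinT}, applied to $T^2$ on $\tilde H^2(\mathbb{CP}^2_9)$ and $T^0=1$ on $\tilde H^1(\partial\Delta^2)\neq0$, gives $T^2\ne0$ on $H^4(X)$. A join of nonempty complexes is connected, so Theorem~\ref{thm:lower} gives $\operatorname{rep}(X)\ge4+4+1=9=\frac{3\cdot12}{4}$.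

(2) Let $d=3$ or $d\ge7$, so that $n_0=2d+3$ is $9$ or an odd number $\ge17$. Let $X_0$ be the blow-up of Lemma~\ref{lem:family}(b); its missing faces have at most $(n_0-1)/2=d+1$ vertices. For $d=5$ and $d=6$ let $X_0=\mathbb{HP}^2_{15}$, with $n_0=15$ and $h(X_0)=5\le d$; note that $15=2\cdot6+3$. In all cases $\operatorname{rep}(X_0)=n_0-2$ by Proposition~\ref{prop:n-2}. Also $2(d+1)<n_0\le3(d+1)$, since $2d+2<2d+3\le3d+3$ and $12<15\le18$. So $\lfloor\frac{dn_0}{d+1}\rfloor=n_0-3$ by \eqref{eq:floor}.

(3) The missing faces of $X_0^{*t}$ are those of its factors, so $h(X_0^{*t})\le d$, and $\operatorname{rep}(X_0^{*t})\le t(n_0-2)$ by Lemma~\ref{lem:join}. By Proposition~\ref{prop:n-2}, $T^i\ne0$ on $H^p(X_0)$ for some $p,i\ge1$ with $p+2i+1=n_0-2$. Lemma~\ref{lem:joinT} and induction on $t$ give $T^{ti}\ne0$ on $H^{P}(X_0^{*t})$ for $P=tp+t-1$. The join is connected, so Theorem~\ref{thm:lower} gives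
\[
\operatorname{rep}(X_0^{*t})\ge P+2ti+1=t(p+2i+1)=t(n_0-2).
\]
Finally, $\frac{n_0-2}{n_0}>\frac d{d+1}$ is equivalent to $\frac2{n_0}<\frac1{d+1}$, that is, to $n_0>2(d+1)$, which was noted in (2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BD} Bagchi and Datta, \emph{Adv. Geom.} 1 (2001), 157--163.

\bibitem{BK} Brehm and K\"uhnel, \emph{Math. Ann.} 294 (1992), 167--193.

\bibitem{KB} K\"uhnel and Banchoff, \emph{Math. Intelligencer} 5 (1983).

\bibitem{KL} K\"uhnel and Lassmann, \emph{J. Combin. Theory A} 35 (1983).

\bibitem{Lew} Alan Lew, Representability and boxicity of simplicial complexes, arXiv:2008.09997 (2020).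

\end{thebibliography}
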